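\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Bilinear pseudodifferential operators whose symbol and transposed symbols are of type $BS_{1,1;\pi/4}$}


\begin{abstract}
Let $T_\sigma$ be a bilinear pseudodifferential operator on $\mathbb R$ with symbol in the class $BS_{1,1;\pi/4}$, and suppose that its two transposes have symbols in the corresponding classes attached to the lines $\xi=-2\eta$ and $\eta=-2\xi$. We prove that $T_\sigma$ is bounded from $L^p\times L^q$ to $L^r$ for all $1<p,q<\infty$ with $1/r=1/p+1/q<3/2$. In particular this holds for all $1<p,q,r<\infty$ with $1/r=1/p+1/q$, which answers a question left open by Bernicot and Torres. The same is true when the line $\xi=\eta$ is replaced by any line through the origin other than $\xi=0$, $\eta=0$ and $\xi+\eta=0$. For each of these three lines, boundedness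 for all $1<p,q,r<\infty$ fails in general. The three hypotheses together force the three interacting frequencies, suitably normalized, to have comparable mutual distances, up to rapidly decaying tails. This reduces $T_\sigma$ to a rapidly convergent superposition of model sums of bilinear Hilbert transform type, for which we give a complete proof.
\end{abstract}

\section{Introduction}

\subsection{The class and the question}

We work in dimension one, with $\widehat f(\xi)=\frac1{2\pi}\int e^{-ix\xi}f(x)\,dx$, so that $f(x)=\int e^{ix\xi}\widehat f(\xi)\,d\xi$. To a smooth bounded symbol $\sigma(x,\xi,\eta)$ on $\mathbb R^3$ we associate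
\[
T_\sigma(f,g)(x)=\int_{\mathbb R}\int_{\mathbb R} e^{ix(\xi+\eta)}\sigma(x,\xi,\eta)\widehat f(\xi)\widehat g(\eta)\,d\xi\,d\eta ,\qquad f,g\in\mathcal S(\mathbb R).
\]
(Another normalization of the Fourier transform only multiplies $T_\sigma$ by a constant.) For a line $D\subset\mathbb R^2$ through the origin, $BS_{1,1}(D)$ is the class of smooth $\sigma$ such that for all $\alpha,\beta,\gamma\in\mathbb N=\{0,1,2,\dots\}$
\begin{equation}\label{eq:class}
|\partial_x^\alpha\partial_\xi^\beta\partial_\eta^\gamma\sigma(x,\xi,\eta)|\le C_{\alpha\beta\gamma}\bigl(1+\operatorname{dist}((\xi,\eta),D)\bigr)^{\alpha-\beta-\gamma}.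
\end{equation}
The class $BS_{1,1;\pi/4}$ is $BS_{1,1}(D_0)$ with $D_0=\{\xi=\eta\}$; here the weight is comparable to $(1+|\xi-\eta|)^{\alpha-\beta-\gamma}$.

Where $(\xi,\eta)$ has distance about $2^k\ge1$ from $D$, such a symbol is smooth at scale $2^k$ in the frequencies and at scale $2^{-k}$ in $x$. An $x$-independent example for $D_0$ is $\sigma=m(\xi-\eta)$ with $m$ smooth and equal to the sign function outside $[-1,1]$: a smooth truncation of the bilinear Hilbert transform. In general $\sigma$ need not be a function of $\xi-\eta$, and $T_\sigma$ need not be modulation invariant. The $x$-dependence allowed by \eqref{eq:class} is critical: an oscillation $e^{i\theta x}$ with $|\theta|\sim2^k$ may move the output frequency $\xi+\eta$ to a place where it collides with those of other scales. It is known that there are $\sigma\in BS_{1,1;\pi/4}$ for which $T_\sigma$ is unbounded on products of Lebesgue spaces; Example~\ref{ex:fail} below shows how such collisions produce this.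

The two transposes $T^{*1},T^{*2}$ of $T_\sigma$ are defined by
\[
\int T_\sigma(f,g)\,h=\int T^{*1}(h,g)\,f=\int T^{*2}(f,h)\,g .
\]
If $\sigma$ does not depend on $x$, then $T^{*1}$ and $T^{*2}$ have the symbols $\sigma(-\xi-\eta,\eta)$ and $\sigma(\xi,-\xi-\eta)$. The distinguished line moves accordingly: $D_0$ becomes $D_1=\{\xi=-2\eta\}$ and $D_2=\{\eta=-2\xi\}$. For $x$-independent $\sigma\in BS_{1,1;\pi/4}$ the transposed symbols lie automatically in $BS_{1,1}(D_1)$ and $BS_{1,1}(D_2)$. For $x$-dependent symbols this is not automatic. The following question, in which it is assumed, was left open by Bernicot and Torres \cite{BT}: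

\begin{quote}
\emph{Let $\sigma\in BS_{1,1;\pi/4}$, and suppose $T^{*1}=T_{\sigma^{*1}}$, $T^{*2}=T_{\sigma^{*2}}$ with $\sigma^{*1}\in BS_{1,1}(D_1)$, $\sigma^{*2}\in BS_{1,1}(D_2)$. Is $T_\sigma$ bounded from $L^p\times L^q$ to $L^r$ for all $1<p,q,r<\infty$ with $1/r=1/p+1/q$?}
\end{quote}

The answer is yes. Boundedness always means an a priori estimate for Schwartz functions.

\subsection{Results}

The three lines are one line seen in three coordinate systems. For $x$-independent $\sigma$ the form $\int T_\sigma(f_1,f_2)f_3$ only involves frequency triples $(\omega_1,\omega_2,\omega_3)$ of the three functions with $\omega_1+\omega_2+\omega_3=0$. Let $D=\mathbb R(d_1,d_2)$, put $d_3=-d_1-d_2$, and normalize so that $|d_i|\le2$. Then $\mathbb R(d_1,d_2,d_3)$ is a line in this plane. It becomes $D$ in the coordinates $(\omega_1,\omega_2)$, and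
\[
D_1=\mathbb R(d_3,d_2),\qquad D_2=\mathbb R(d_1,d_3)
\]
in the coordinates $(\omega_3,\omega_2)$ and $(\omega_1,\omega_3)$ used by the transposes. For $D_0$ we have $d=(1,1,-2)$. We call $D$ \emph{non-degenerate} if $d_1d_2d_3\ne0$; the degenerate lines are $\xi=0$, $\eta=0$ and $\xi+\eta=0$. The hypothesis is

\medskip\noindent
\textbf{(H)}\quad $\sigma\in BS_{1,1}(D)$, and $T^{*1}=T_{\sigma^{*1}}$, $T^{*2}=T_{\sigma^{*2}}$ with $\sigma^{*1}\in BS_{1,1}(D_1)$, $\sigma^{*2}\in BS_{1,1}(D_2)$,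
\medskip

\noindent where the identities are identities of trilinear forms on $\mathcal S^3$.

\begin{theorem}\label{thm:main}
Let $D$ be non-degenerate (for example $D=D_0$) and assume {\rm(H)}. Then
\[
\|T_\sigma(f,g)\|_r\le C\|f\|_p\|g\|_q,\qquad f,g\in\mathcal S,
\]
for all $1<p,q<\infty$ with $\frac1r=\frac1p+\frac1q<\frac32$. In particular this holds for all $1<p,q,r<\infty$ with $\frac1r=\frac1p+\frac1q$. For $1<q<\infty$ we also have $\|T_\sigma(f,g)\|_q\le C\|f\|_\infty\|g\|_q$ and $\|T_\sigma(f,g)\|_q\le C\|f\|_q\|g\|_\infty$ for $f,g\in\mathcal S$.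
\end{theorem}

\begin{theorem}\label{thm:sharp}
{\rm(a)} For every non-degenerate $D$ there is an $x$-independent $\sigma$ satisfying {\rm(H)} for which boundedness $L^p\times L^q\to L^r$, $\frac1r=\frac1p+\frac1q$, fails for all $1<p,q<\infty$ with $r<2/3$.

{\rm(b)} For each degenerate line there are an $x$-independent $\sigma$ satisfying {\rm(H)} and some $1<p,q,r<\infty$, $\frac1r=\frac1p+\frac1q$, for which boundedness fails.

Hence ``{\rm(H)} implies boundedness for all $1<p,q,r<\infty$ with $\frac1r=\frac1p+\frac1q$'' holds exactly for the non-degenerate lines.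
\end{theorem}

The endpoint $r=2/3$ is not addressed here.

\subsection{One oscillation}\label{sec:one}

The main idea is visible for a single exponential,
\[
\sigma(x,\xi,\eta)=e^{i\theta x}\tau(\xi,\eta),\qquad \tau\in C_c^\infty(\mathbb R^2).
\]
Integrating in $x$, we get $\int T_\sigma(f_1,f_2)f_3=2\pi\iint\tau(\omega_1,\omega_2)\widehat{f_1}(\omega_1)\widehat{f_2}(\omega_2)\widehat{f_3}(\omega_3)\,d\omega_1d\omega_2$ with
\begin{equation}\label{eq:theta}
\omega_1+\omega_2+\omega_3=-\theta .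
\end{equation}
Solving for $\omega_1$ or $\omega_2$ instead of $\omega_3$ we read off the transposed symbols:
\begin{equation}\label{eq:transp}
\sigma^{*1}(x,\omega_3,\omega_2)=e^{i\theta x}\tau(-\theta-\omega_2-\omega_3,\omega_2),\qquad
\sigma^{*2}(x,\omega_1,\omega_3)=e^{i\theta x}\tau(\omega_1,-\theta-\omega_1-\omega_3).
\end{equation}
So the same $x$-frequency $\theta$ appears in all three symbols and has to be compared with three distances. Let $D$ be non-degenerate and put $\nu_i=\omega_i/d_i$. For any two indices $a,b$,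
\begin{equation}\label{eq:dist}
\operatorname{dist}\bigl((\omega_a,\omega_b),\mathbb R(d_a,d_b)\bigr)=\frac{|\omega_ad_b-\omega_bd_a|}{|(d_a,d_b)|}=\frac{|d_ad_b|}{|(d_a,d_b)|}\,|\nu_a-\nu_b| .
\end{equation}
At corresponding points the three symbols have the same modulus $|\tau|$. Where $|\tau|=1$, the bounds \eqref{eq:class} with $(\alpha,\beta,\gamma)=(1,0,0)$ for the three symbols therefore say that
\begin{equation}\label{eq:three}
|\theta|\le C(1+|\nu_i-\nu_j|)\qquad\text{for each pair } i\ne j ,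
\end{equation}
where $C$ depends only on $d$ and on the constants in \eqref{eq:class} for the three symbols. Let $|\nu_a-\nu_b|=\delta$ be the smallest of the three gaps and let $c$ be the third index. Since $d_1+d_2+d_3=0$, \eqref{eq:theta} reads
\[
-\theta=\sum_id_i\nu_i=d_c(\nu_c-\nu_a)+d_b(\nu_b-\nu_a),
\]
so $|d_c|\,|\nu_c-\nu_a|\le|\theta|+2\delta\le C(1+\delta)$, and as $d_c\ne0$,
\begin{equation}\label{eq:equi}
\max_{i\ne j}|\nu_i-\nu_j|\le C\bigl(1+\min_{i\ne j}|\nu_i-\nu_j|\bigr).
\end{equation}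
The mutual distances of the normalized frequencies are essentially comparable, as for the (truncated) bilinear Hilbert transform, where $\theta=0$. Non-degeneracy enters in the definition of the $\nu_i$ and in the division by $d_c$; Theorem~\ref{thm:sharp}(b) shows that it is needed.

\begin{example}[the hypotheses on the transposes cannot be dropped]\label{ex:fail}
Let $D=D_0$, let $\phi\in C_c^\infty((-\frac18,\frac18))$ be equal to $1$ on $[-\frac1{16},\frac1{16}]$, and let
\[
\sigma(x,\xi,\eta)=\sum_{k\ge3}e^{-i2^kx}\phi(2^{-k}\xi-1)\phi(2^{-k}\eta).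
\]
On the support of the $k$th term, $\xi\in2^k(\frac78,\frac98)$ and $|\xi-\eta|\in2^k(\frac34,\frac54)$. The supports are disjoint, each $x$-derivative costs $2^k$ and each frequency derivative gains $2^{-k}$. So $\sigma\in BS_{1,1;\pi/4}$. Let $u,g\in\mathcal S$ be nonzero with $\widehat u,\widehat g$ supported in $[-\frac12,\frac12]$, and let $f_K=\sum_{k=3}^{K+2}e^{i2^kx}u$. The spectrum of $e^{i2^{k'}x}u$ lies in $2^{k'}+[-\frac12,\frac12]$, where $\phi(2^{-k}\xi-1)$ equals $1$ if $k'=k$ and $0$ if $k'\ne k$ ($k,k'\ge3$); and $\phi(2^{-k}\eta)=1$ on $\operatorname{supp}\widehat g$. Hence $T_\sigma(f_K,g)=K\,ug$, while $\|f_K\|_2=K^{1/2}\|u\|_2$ because the spectra are disjoint. As $ug\not\equiv0$ (both factors are real-analytic), $T_\sigma$ is unbounded from $L^2\times L^q$ to $L^r$, $\frac1r=\frac12+\frac1q$, for every $1<q<\infty$.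

All outputs have been moved to frequency $0$: the interacting triples are $\nu\approx(2^k,0,0)$, with $|\theta|=2^k$ but $|\nu_2-\nu_3|\approx0$, against \eqref{eq:three}. One transpose is harmless. By \eqref{eq:transp} with $\theta=-2^k$,
\[
\sigma^{*2}(x,\omega_1,\omega_3)=\sum_{k\ge3} e^{-i2^kx}\phi(2^{-k}\omega_1-1)\phi(1-2^{-k}(\omega_1+\omega_3)).
\]
On the $k$th support $2\omega_1+\omega_3=\omega_1+(\omega_1+\omega_3)\in2^k(\frac74,\frac94)$, so the distance to $D_2$ is comparable to $2^k$ and $\sigma^{*2}\in BS_{1,1}(D_2)$. The other formal symbol is $\sum_ke^{-i2^kx}\phi(-2^{-k}(\omega_2+\omega_3))\phi(2^{-k}\omega_2)$, which diverges at $\omega_2=\omega_3=0$. So the hypothesis on $\sigma^{*1}$ cannot be dropped even if the one on $\sigma^{*2}$ is kept. Exchanging $\xi$ and $\eta$ exchanges the roles.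
\end{example}

\subsection{Plan of the proof}

A general symbol is not a single exponential, and \eqref{eq:equi} can only hold up to tails. In Section~\ref{sec:red} we decompose frequency space into Whitney boxes with respect to $\min_{i\neq j}|\nu_i-\nu_j|$, of side $2^k$ where this minimum is about $2^k$, and expand the three functions in wave packets. In each box we compute the coefficients from the symbol attached to the \emph{closest} pair of frequencies; integration by parts in $x$ then plays the role of \eqref{eq:three}, and the coefficients decay rapidly when \eqref{eq:equi} is violated. What is left are model sums over tiles in phase space with bounded coefficients and pairwise separated frequencies, controlled by Proposition~\ref{prop:model}. Sections~\ref{sec:trees}--\ref{sec:interp} prove that proposition, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.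

From now on $\langle f,\varphi\rangle=\int f\overline\varphi$. $C$ is a constant that may change from line to line.

\section{Reduction to a model estimate}\label{sec:red}

Throughout Sections~\ref{sec:red}--\ref{sec:interp} the line $D$ is non-degenerate and $d=(d_1,d_2,d_3)$ is fixed, $\sum d_i=0$, $0<|d_i|\le2$.

\subsection{The model estimate}

A \emph{tritile} is a triple $P=(k,n,m)\in\mathbb Z^3$, with dyadic interval $I_P=2^{-k}[m,m+1)$. For an interval $I$ with center $c(I)$ put
\[
w_I(x)=\Bigl(1+\frac{|x-c(I)|}{|I|}\Bigr)^{-N'},\qquad N'\ge10 .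
\]
Let $M\ge1$ be an integer, and let $\lambda_1,\lambda_2,\lambda_3\in\mathbb Z$ satisfy
\begin{equation}\label{eq:lambda}
|\lambda_i|\le M,\qquad |\lambda_i-\lambda_j|\ge8\quad(i\ne j).
\end{equation}
Put $c_i(P)=2^k(n+\lambda_i)$. Functions $\varphi_{P,i}$ are \emph{normalized packets} (with decay exponent $N'$) if
\begin{itemize}
\item[(W1)] $\operatorname{supp}\widehat{\varphi_{P,i}}\subset\{d_i\nu:|\nu-c_i(P)|\le2^k\}$;
\item[(W2)] $|\varphi_{P,i}|\le|I_P|^{-1/2}w_{I_P}$;
\item[(W3)] $\bigl|\frac{d}{dx}\bigl(e^{-id_ic_i(P)x}\varphi_{P,i}\bigr)\bigr|\le|I_P|^{-3/2}w_{I_P}$.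
\end{itemize}
Thus $P$ stands for three phase-space boxes over the same interval $I_P$, at normalized frequencies $c_i(P)$ whose mutual distances lie between $8\cdot2^k$ and $2M\cdot2^k$. For finite $\mathbf P\subset\mathbb Z^3$ and $|\varepsilon_P|\le1$ set
\[
T_{\mathbf P}(f_1,f_2)=\sum_{P\in\mathbf P}\varepsilon_P|I_P|^{-1/2}\langle f_1,\varphi_{P,1}\rangle\langle f_2,\varphi_{P,2}\rangle\overline{\varphi_{P,3}},
\]
\[
\Lambda_{\mathbf P}(f_1,f_2,f_3)=\int T_{\mathbf P}(f_1,f_2)f_3=\sum_{P\in\mathbf P}\varepsilon_P|I_P|^{-1/2}\prod_{j=1}^3\langle f_j,\varphi_{P,j}\rangle .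
\]

\begin{proposition}\label{prop:model}
Let $0<\frac1p,\frac1q<1$ and $\frac1r=\frac1p+\frac1q<\frac32$. There are $N'$ and $C$ depending only on $p,q,d$ such that
\[
\|T_{\mathbf P}(f_1,f_2)\|_r\le CM^C\|f_1\|_p\|f_2\|_q
\]
for all $M$, $\lambda$ as in \eqref{eq:lambda}, all packets normalized with this decay exponent $N'$, all finite $\mathbf P$ and all $|\varepsilon_P|\le1$.
\end{proposition}

The polynomial growth in $M$ is harmless because the expansion below has coefficients that decay faster than any power of the offsets.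

\subsection{The trilinear form}

Assume (H) and let $\Lambda(f_1,f_2,f_3)=\int T_\sigma(f_1,f_2)f_3$ on $\mathcal S^3$. Put $\sigma^{(3)}=\sigma$ and
\[
\sigma^{(1)}(x,\omega_2,\omega_3)=\sigma^{*1}(x,\omega_3,\omega_2),\qquad \sigma^{(2)}(x,\omega_1,\omega_3)=\sigma^{*2}(x,\omega_1,\omega_3).
\]
By (H), for $\{a,b,c\}=\{1,2,3\}$ with $a<b$,
\begin{equation}\label{eq:form}
\Lambda(f_1,f_2,f_3)=\iiint e^{ix(\omega_a+\omega_b)}\sigma^{(c)}(x,\omega_a,\omega_b)\widehat{f_a}(\omega_a)\widehat{f_b}(\omega_b)f_c(x)\,d\omega_a\,d\omega_b\,dx,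
\end{equation}
where the derivatives of $\sigma^{(c)}$ are controlled as in \eqref{eq:class} with the weight $1+\operatorname{dist}((\omega_a,\omega_b),\mathbb R(d_a,d_b))$. By \eqref{eq:dist} and non-degeneracy this weight is comparable to $1+|\nu_a-\nu_b|$, $\nu_i=\omega_i/d_i$.

To cut $\Lambda$ into frequency pieces we use that for $H\in\mathcal S(\mathbb R^3)$
\[
\Lambda[H]=\iiint e^{ix(\omega_1+\omega_2)}\sigma(x,\omega_1,\omega_2)\Bigl(\int e^{ix\omega_3}H(\omega_1,\omega_2,\omega_3)\,d\omega_3\Bigr)d\omega_1\,d\omega_2\,dx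
\]
defines a continuous linear functional: the inner integral is Schwartz in $(\omega_1,\omega_2,x)$, and $\sigma$ is bounded. Clearly $\Lambda[\widehat{f_1}\otimes\widehat{f_2}\otimes\widehat{f_3}]=\Lambda(f_1,f_2,f_3)$.

\subsection{Whitney boxes}

Let $0\le\chi\in C_c^\infty((-1,1))$ with $\sum_{n\in\mathbb Z}\chi(t-n)=1$. For $n\in\mathbb Z^3$ let
\[
\delta(n)=\min_{i<j}|n_i-n_j|,\qquad \operatorname{diam}(n)=\max_{i<j}|n_i-n_j| .
\]
Put $R=40$, and for $k\ge0$
\[
\Theta_k(\nu)=\sum_{n\in\mathbb Z^3,\ \delta(n)\le R}\ \prod_{i=1}^3\chi(2^{-k}\nu_i-n_i).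
\]
If the product is nonzero, then $\bigl||n_i-n_j|-2^{-k}|\nu_i-\nu_j|\bigr|<2$ for all $i,j$. Hence $\Theta_k=1$ where $\min_{i<j}|\nu_i-\nu_j|\le(R-2)2^k$, and $\Theta_k=0$ where this minimum exceeds $(R+2)2^k$. Since $(R+2)2^{k-1}\le(R-2)2^k$, we have $\Theta_k=1$ on $\operatorname{supp}\Theta_{k-1}$, so for $k\ge1$
\[
\Theta_k-\Theta_{k-1}=\Theta_k(1-\Theta_{k-1}),\qquad 1-\Theta_{k-1}=\sum_{\delta(n')>R}\ \prod_i\chi(2\cdot2^{-k}\nu_i-n_i').
\]
We multiply the two sums. With $t=2^{-k}\nu_i-n_i$ and $e_i=n_i'-2n_i$ the factors in the variable $\nu_i$ are $\chi(t)\chi(2t-e_i)$, which vanishes identically unless $|e_i|\le2$. Put $\chi_e(t)=\chi(t)\chi(2t-e)$. Then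
\[
\Theta_k-\Theta_{k-1}=\sum_{e\in\{-2,\dots,2\}^3}\ \sum_{n:\ \delta(n)\le R<\delta(2n+e)}\ \prod_i\chi_{e_i}(2^{-k}\nu_i-n_i)\qquad(k\ge1).
\]
If $\delta(2n+e)\ge41$, then $2|n_i-n_j|\ge41-4$ for all $i\ne j$, so $\delta(n)\ge19$. Thus in every box of scale $k\ge1$ that occurs,
\begin{equation}\label{eq:whitney}
|n_i-n_j|\ge19\ \ (i\ne j),\qquad \delta(n)\le40 .
\end{equation}
Let $\mathcal B$ be the set of all $(k,e,n)$ with $k\ge1$, $e\in\{-2,\dots,2\}^3$, $\delta(n)\le R<\delta(2n+e)$, together with all $(0,*,n)$ with $\delta(n)\le R$, where $*$ means that $\chi$ is used in place of $\chi_{e_i}$.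

At each point at most eight terms of $\Theta_k$ are nonzero, so the derivatives of $\Theta_k$ are bounded uniformly in $k\ge0$. We regard $\Theta_k$ as a function of $\omega$ via $\nu_i=\omega_i/d_i$. As $\Theta_k=1$ for $|\nu|\le c2^k$, we get $\Theta_kH\to H$ in $\mathcal S(\mathbb R^3)$ for $H\in\mathcal S(\mathbb R^3)$. For fixed $k$ the terms of the sums over $n$, applied to $H$, are localized to boxes, so their seminorms decay rapidly in $n$ and the sums converge absolutely in $\mathcal S(\mathbb R^3)$. We write $\Theta_K=\Theta_0+\sum_{k=1}^K(\Theta_k-\Theta_{k-1})$ and let $K\to\infty$. By continuity of $\Lambda[\cdot]$,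
\begin{equation}\label{eq:boxes}
\Lambda(f_1,f_2,f_3)=\sum_{(k,e,n)\in\mathcal B}\Lambda(Q_1f_1,Q_2f_2,Q_3f_3)
\end{equation}
(summed first over $e,n$, then over $k$), where $Q_i$ has the multiplier $\chi_{e_i}(2^{-k}\omega/d_i-n_i)$.

\subsection{Wave packets by sampling}

Let $\tilde\chi\in C_c^\infty((-2,2))$, $\tilde\chi=1$ on $[-1,1]$. In the variable $t=2^{-k}\omega/d_i-n_i$ the function $\widehat{Q_if}$ is supported in $[-1,1]$, while the period $2\pi2^k$ in $\omega$ becomes $2\pi/|d_i|\ge\pi>3$. So $\widehat{Q_if}$ equals $\tilde\chi(2^{-k}\omega/d_i-n_i)$ times its $2\pi2^k$-periodization $\sum_ma_me^{-i2^{-k}m\omega}$, where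
\[
a_m=\frac1{2\pi2^k}\int\widehat{Q_if}(\omega)e^{i2^{-k}m\omega}\,d\omega=\frac{1}{2\pi2^k}(Q_if)(2^{-k}m).
\]
This gives
\begin{equation}\label{eq:sampling}
Q_if=\sum_{m\in\mathbb Z}\langle f,\varphi^i_{k,n_i,m}\rangle\,\psi^i_{k,n_i,m},\qquad \langle f,\varphi^i_{k,n_i,m}\rangle=(2\pi)^{-1}2^{-k/2}(Q_if)(2^{-k}m),
\end{equation}
\[
\psi^i_{k,n,m}(x)=2^{-k/2}\!\int\!\tilde\chi\bigl(2^{-k}\tfrac{\omega}{d_i}-n\bigr)e^{i\omega(x-2^{-k}m)}d\omega,\qquad \varphi^i_{k,n,m}(x)=\tfrac{2^{-k/2}}{(2\pi)^2}\!\int\!\chi_{e_i}\bigl(2^{-k}\tfrac\omega{d_i}-n\bigr)e^{i\omega(x-2^{-k}m)}d\omega .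
\]
(The dependence of $\varphi^i$ on $e_i$ is suppressed; $\psi^i$ does not depend on $e_i$.) The series converges in $\mathcal S$, since $(Q_if)(2^{-k}m)$ is rapidly decreasing in $m$ and the seminorms of $\psi^i_{k,n_i,m}$ grow polynomially in $m$. Substituting $\omega=d_i2^k(n+t)$,
\begin{equation}\label{eq:profiles}
\varphi^i_{k,n,m}(x)=2^{k/2}\Phi(2^kx-m)\,e^{id_i2^kn(x-2^{-k}m)},\qquad \psi^i_{k,n,m}(x)=2^{k/2}\Psi_i(2^kx-m)\,e^{id_i2^kn(x-2^{-k}m)}
\end{equation}
with Schwartz functions $\Phi$ (one of finitely many, depending on $i,e_i$) and $\Psi_i$.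

\subsection{Matrix coefficients}

This is the step in which the three hypotheses are used.

\begin{lemma}\label{lem:coeff}
For all $(k,e,n)\in\mathcal B$, $m\in\mathbb Z^3$ and all $N$,
\[
|\Lambda(\psi^1_{k,n_1,m_1},\psi^2_{k,n_2,m_2},\psi^3_{k,n_3,m_3})|\le C_N\,2^{k/2}(1+\operatorname{diam}(n))^{-N}(1+|m_1-m_2|+|m_1-m_3|)^{-N}.
\]
\end{lemma}

\begin{proof}
Let $a<b$ be a closest pair, $|n_a-n_b|=\delta(n)$, and let $c$ be the third index. We use the formula \eqref{eq:form} for this pair, with the substitution $x=2^{-k}(m_c+u)$, $\omega_a=d_a2^k(n_a+s)$, $\omega_b=d_b2^k(n_b+t)$. The exponentials in $e^{ix(\omega_a+\omega_b)}$, $\widehat{\psi^a}$, $\widehat{\psi^b}$ and $\psi^c$ have the total phase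
\[
d_a(n_a+s)(m_c-m_a+u)+d_b(n_b+t)(m_c-m_b+u)+d_cn_cu ,
\]
and the powers of $2$ multiply to $2^{-k}\,2^{2k}\,2^{-k}\,2^{k/2}=2^{k/2}$ (from $dx$; from $d\omega_a\,d\omega_b$; from $\widehat{\psi^a},\widehat{\psi^b}$; from $\psi^c$). So, up to a unimodular factor and a constant, the coefficient equals
\[
2^{k/2}\iiint e^{i[uZ+d_as(m_c-m_a)+d_bt(m_c-m_b)]}\,G(u,s,t)\,du\,ds\,dt,\qquad Z=d_1n_1+d_2n_2+d_3n_3,
\]
\[
G=\sigma^{(c)}\bigl(2^{-k}(m_c+u),d_a2^k(n_a+s),d_b2^k(n_b+t)\bigr)\tilde\chi(s)\tilde\chi(t)\Psi_c(u)e^{iu(d_as+d_bt)} .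
\]
On the support of $G$ we have $|s|,|t|<2$ and $|\nu_a-\nu_b|=2^k|n_a-n_b+s-t|$. If $k\ge1$, then $19\le|n_a-n_b|\le40$ by \eqref{eq:whitney}, so $|\nu_a-\nu_b|\in[15\cdot2^k,44\cdot2^k]$; if $k=0$, then $|\nu_a-\nu_b|\le44$. In both cases the weight of $\sigma^{(c)}$ is comparable to $2^k$. Hence a $u$-derivative of the symbol costs at most $C2^{-k}\cdot2^k$, and an $s$- or $t$-derivative at most $C2^k\cdot2^{-k}$. Derivatives of $e^{iu(d_as+d_bt)}$ produce powers of $u$, which $\Psi_c$ absorbs. Thus all derivatives of $G$ are $O_N((1+|u|)^{-N})$ uniformly in all parameters. Integrating by parts $2N$ times in the variable with the largest coefficient in the phase (note $d_a,d_b\ne0$), we bound the integral by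
\[
C_N(1+|Z|+|m_c-m_a|+|m_c-m_b|)^{-2N}.
\]
Finally $Z=d_c(n_c-n_a)+d_b(n_b-n_a)$ because $\sum d_i=0$. So $|Z|\ge|d_c||n_c-n_a|-2R$, while $\operatorname{diam}(n)\le|n_c-n_a|+R$. As $d_c\ne0$, $1+|Z|\ge c(1+\operatorname{diam}(n))$ with some $c>0$ depending only on $d$.
\end{proof}

Had we used a fixed pair, the weight on a box could be much larger than $2^k$, and $u$-derivatives would not be under control. Using the closest pair requires the bounds for all three symbols.

\subsection{The expansion}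

For $f\in\mathcal S$ and $k\ge0$,
\begin{equation}\label{eq:Qdecay}
|Q_if(y)|\le C_N\bigl(1+2^k(|n_i|-1)_+\bigr)^{-N}(1+|y|)^{-N}:
\end{equation}
the derivatives of the multiplier are bounded uniformly in $k\ge0$, on its support $|\omega|\ge|d_i|2^k(|n_i|-1)_+$, $\widehat f$ and its derivatives decay rapidly, and one integrates by parts in $\omega$. Consider
\begin{equation}\label{eq:expansion}
\sum_{(k,e,n)\in\mathcal B}\ \sum_{m\in\mathbb Z^3}\Lambda(\psi^1_{k,n_1,m_1},\psi^2_{k,n_2,m_2},\psi^3_{k,n_3,m_3})\,\langle f_1,\varphi^1_{k,n_1,m_1}\rangle\langle f_2,\varphi^2_{k,n_2,m_2}\rangle\,\overline{\varphi^3_{k,n_3,m_3}(x)} .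
\end{equation}
By Lemma~\ref{lem:coeff}, \eqref{eq:sampling}, \eqref{eq:Qdecay} and $|\varphi^3_{k,n_3,m_3}|\le C2^{k/2}$, after summing over $m_2,m_3$ this is dominated, uniformly in $x$, by
\[
C\sum_k2^{k/2}\,2^{-k}\,2^{k/2}\sum_n(1+\operatorname{diam}(n))^{-N}\prod_{i=1,2}\bigl(1+2^k(|n_i|-1)_+\bigr)^{-N}\sum_{m_1}(1+2^{-k}|m_1|)^{-N}.
\]
The $m_1$-sum is $O(2^k)$. For $k\ge1$, $|n_1-n_2|\ge19$ forces $|n_i|\ge10$ for some $i\in\{1,2\}$. Half of the power $N$ of that factor gives $C2^{-kN/2}$; the remaining powers make the $n$-sum converge (for $k=0$ as well). So \eqref{eq:expansion} converges absolutely and uniformly in $x$.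

Integrate it against $f_3\in\mathcal S$. Since $\int\overline{\varphi^3}f_3=\langle f_3,\varphi^3\rangle$, and since $\Lambda$ is continuous on $\mathcal S^3$, the $m$-sum for a fixed box equals $\Lambda(Q_1f_1,Q_2f_2,Q_3f_3)$ by \eqref{eq:sampling}. Hence by \eqref{eq:boxes} the total is $\Lambda(f_1,f_2,f_3)$. So the sum \eqref{eq:expansion} and $T_\sigma(f_1,f_2)$ have the same integral against every $f_3\in\mathcal S$. Both are continuous, hence \eqref{eq:expansion} equals $T_\sigma(f_1,f_2)(x)$ for every $x$.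

\subsection{Theorem \ref{thm:main} for finite $p,q$, given Proposition \ref{prop:model}}\label{sec:finite}

Write the frequency and position indices in \eqref{eq:expansion} as $n_i=n+l_i$ and $m_i=m+b_i$ with integers $n,m$ and $l_1=b_1=0$, and set $P=(k,n,m)$. The conditions defining $\mathcal B$ depend only on $(e,l)$. Group \eqref{eq:expansion} by $\mathfrak g=(e,l,b)$ for $k\ge1$ and by $\mathfrak g=(l,b)$ for $k=0$. Within a group $P$ runs over a subset of $\mathbb Z^3$, each $P$ occurring at most once. As $\operatorname{diam}(n_1,n_2,n_3)\ge\max|l_i|$, Lemma~\ref{lem:coeff} shows that the coefficients are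
\[
A_N(1+|l|)^{-N}(1+|b|)^{-N}|I_P|^{-1/2}\varepsilon_P,\qquad|\varepsilon_P|\le1 .
\]
By \eqref{eq:profiles} and $(1+|y-b_i|)^{-N'}\le(1+|b|)^{N'}(1+|y|)^{-N'}$, the functions $\varphi^i_{k,n+l_i,m+b_i}$ are $C(1+|b|)^{N'}$ times functions satisfying (W1)--(W3) with $\lambda_i=l_i$.

If $k\ge1$, then $|\lambda_i-\lambda_j|\ge19$ by \eqref{eq:whitney}, so \eqref{eq:lambda} holds with $M=1+\max|l_i|$. If $k=0$, the $\lambda_i$ need not be separated, but there is only one scale and the three frequencies may be shifted independently. For $\tau_i\in\mathbb Z$ replace $f_i$ by $e^{id_i\tau_ix}f_i$ $(i=1,2)$ and the packets $\varphi^i$ by $e^{id_i\tau_ix}\varphi^i$ $(i=1,2,3)$. This changes neither $\|f_1\|_p,\|f_2\|_q$ nor the absolute value of the output, and replaces $\lambda_i$ by $\lambda_i+\tau_i$. Choose $\tau$ so that $(\lambda_i+\tau_i)_i=(0,20,40)$, and $M=40$.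

By Proposition~\ref{prop:model} every finite partial sum of the group $\mathfrak g$ has operator norm $L^p\times L^q\to L^r$ at most $C_N(1+|l|)^{C-N}(1+|b|)^{3N'-N}$, where $N',C$ depend only on $p,q,d$. Take $N$ large and sum over $\mathfrak g$, using $\|\sum_{\mathfrak g} F_{\mathfrak g}\|_r^r\le\sum_{\mathfrak g}\|F_{\mathfrak g}\|_r^r$ if $r<1$. This bounds all finite partial sums of \eqref{eq:expansion} uniformly. They can be chosen to converge pointwise to $T_\sigma(f_1,f_2)$, and Fatou's lemma finishes the proof.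

\subsection{Bounded functions}

$T^{*1}$ satisfies (H) with $d$ replaced by $(d_3,d_2,d_1)$: its symbol is $\sigma^{*1}\in BS_{1,1}(\mathbb R(d_3,d_2))$; its first transpose is $T_\sigma$, with symbol in $BS_{1,1}(\mathbb R(d_1,d_2))$; its second transpose is $(h,f)\mapsto T^{*2}(f,h)$, with symbol in $BS_{1,1}(\mathbb R(d_3,d_1))$. So Section~\ref{sec:finite} with target exponent $1$ gives $\|T^{*1}(f_3,f_2)\|_1\le C\|f_3\|_{q'}\|f_2\|_q$ for $1<q<\infty$, whence
\[
\Bigl|\int T_\sigma(f_1,f_2)f_3\Bigr|=\Bigl|\int T^{*1}(f_3,f_2)f_1\Bigr|\le C\|f_1\|_\infty\|f_2\|_q\|f_3\|_{q'},\qquad f_3\in\mathcal S,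
\]
which is the first $L^\infty$ bound of Theorem~\ref{thm:main}. In the same way $T^{*2}$ satisfies (H) with $(d_1,d_3,d_2)$: its second transpose is $T_\sigma$, and its first is $(g,h)\mapsto T^{*1}(h,g)$, with symbol in $BS_{1,1}(\mathbb R(d_2,d_3))$. Then $\|T^{*2}(f_1,f_3)\|_1\le C\|f_1\|_q\|f_3\|_{q'}$ yields the second bound. Theorem~\ref{thm:main} is now reduced to Proposition~\ref{prop:model}.

\section{Trees}\label{sec:trees}

\subsection{Setting}

We start the proof of Proposition~\ref{prop:model}. Fix $L\in\mathbb N$ with $2^{10}M\le2^L\le2^{11}M$. Splitting $\mathbf P$ according to $k$ mod $L$ costs a factor at most $L^{\max(1,1/r)}=O(M^C)$. So \textbf{we assume that all scales $k$ occurring lie in one residue class mod $L$.} If $k<k'$ are two of them, then $2^k\le2^{-10}M^{-1}2^{k'}$, so even a frequency shift by the largest offset $M2^k$ is negligible at scale $2^{k'}$. In this and the next sections $C$ depends only on $d$, $N'$ and exponents.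

In Sections~\ref{sec:trees}--\ref{sec:restricted} the $f_j$ are bounded with support of finite measure. We write $a_{P,j}=\langle f_j,\varphi_{P,j}\rangle$, $\omega_j(P)=[c_j(P)-2^k,c_j(P)+2^k]$, and $k,k',k''$ for the scales of $P,P',P''$. By (W1), $\langle\varphi_{P,j},\varphi_{P',j}\rangle=0$ if $\omega_j(P)\cap\omega_j(P')=\emptyset$.

\emph{Single scale.} For tritiles of one scale, $\langle\varphi_{P,j},\varphi_{P',j}\rangle\ne0$ forces $|n-n'|\le2$, and $|\langle\varphi_{P,j},\varphi_{P',j}\rangle|\le C(1+|m-m'|)^{-2}$ by (W2). So each row of this matrix has $\ell^1$ norm at most $C$, and by Schur's test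
\begin{equation}\label{eq:schur}
\sum_{k=k'}|b_Pb_{P'}\langle\varphi_{P,j},\varphi_{P',j}\rangle|\le C\sum_P|b_P|^2 .
\end{equation}

\subsection{Trees and size}

The Cauchy--Schwarz inequality cannot be applied to $\Lambda_{\mathbf P}$ directly: there are three factors, and no single index need be orthogonal across all of $\mathbf P$. One therefore isolates subcollections on which two of the three indices behave like a Littlewood--Paley family. This happens when the boxes of the remaining index all contain, up to a factor, one fixed frequency.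

A \emph{tree of type $i$} with top $(I_T,\xi_T)$, where $I_T$ is dyadic and $\xi_T\in\mathbb R$, is a nonempty set $T$ of tritiles with
\[
I_P\subset I_T,\qquad |c_i(P)-\xi_T|\le2\cdot2^k\qquad(P\in T).
\]
At each scale $n$ takes at most $5$ values in $T$. If $j\ne i$, then $c_j(P)-\xi_T=(\lambda_j-\lambda_i)2^k+(c_i(P)-\xi_T)$. By \eqref{eq:lambda} it has the sign of $\lambda_j-\lambda_i$, and
\begin{equation}\label{eq:away}
6\cdot2^k\le|c_j(P)-\xi_T|\le(2M+2)2^k .
\end{equation}
For scales $k<k'$ we have $(2M+2)2^k\le4M2^k\le2^{-8}2^{k'}$. Hence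
\begin{equation}\label{eq:lacunary}
P,P'\in T,\ k<k'\quad\Longrightarrow\quad|c_j(P)-c_j(P')|\ge5\cdot2^{k'}\qquad(j\ne i),
\end{equation}
so in $T$ packets with index $j\ne i$ and different scales are orthogonal. Define
\[
\operatorname{size}_j(\mathbf P)=\sup_T\Bigl(\frac1{|I_T|}\sum_{P\in T}|a_{P,j}|^2\Bigr)^{1/2}
\]
over trees $T\subset\mathbf P$ of the two types $i\ne j$, and $\operatorname{size}_j(\emptyset)=0$. A single tritile is a tree of every type with top $(I_P,c_i(P))$, so $|a_{P,j}|\le\operatorname{size}_j(\mathbf P)|I_P|^{1/2}$. For a tree $T\subset\mathbf P$ of any type $i$, estimating $|a_{P,i}||I_P|^{-1/2}\le\operatorname{size}_i(\mathbf P)$ and using Cauchy--Schwarz for the other two indices, we obtain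
\begin{equation}\label{eq:treeest}
\sum_{P\in T}|I_P|^{-1/2}\prod_{j=1}^3|a_{P,j}|\le|I_T|\prod_{j=1}^3\operatorname{size}_j(\mathbf P).
\end{equation}

It remains to divide $\mathbf P$ into trees with control of $\sum|I_T|$, and to bound the sizes.

\subsection{Selecting trees}

\begin{lemma}\label{lem:select}
Let $\mathbf P$ be finite, $s>0$ and $\operatorname{size}_j(\mathbf P)\le2s$. Then $\mathbf P=\mathbf P'\sqcup\bigsqcup_{T\in\mathcal F}T$ with trees $T$, $\operatorname{size}_j(\mathbf P')\le s$ and $\sum_{T\in\mathcal F}|I_T|\le Cs^{-2}\|f_j\|_2^2$.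
\end{lemma}

The idea is to remove trees that violate the bound $s$ greedily, and to bound their total length by a Bessel inequality. Packets from different trees need not be orthogonal. The order of selection, together with the removal of one extra tree at each step, makes sure that when two packets of different scales from different trees overlap in frequency, the spatial interval of the one of larger frequency scale is disjoint from the top interval of the tree of the other.

\begin{proof}
\emph{Selection.} For each of the two indices $i\ne j$ perform a round, the second one on what the first leaves. Suppose $\lambda_j>\lambda_i$; otherwise replace ``maximal'' by ``minimal'' and reverse the inequalities between frequencies below. While the remaining collection contains a tree $T$ of type $i$ with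
\begin{equation}\label{eq:bad}
\sum_{P\in T}|a_{P,j}|^2>s^2|I_T|,
\end{equation}
select such a $T$ and $(I_T,\xi_T)$ with $\xi_T$ maximal. The maximum exists: there are finitely many pairs $(T,I_T)$, since $T\ne\emptyset$ and $|I_T|<s^{-2}\sum_{\mathbf P}|a_{P,j}|^2$, and for each pair the admissible $\xi_T$ form a compact interval. Then remove from the remaining collection all $P$ with $I_P\subset I_T$ and $|c_i(P)-\xi_T|\le2\cdot2^k$ (a tree of type $i$ containing $T$). Afterwards remove all still remaining $P$ with $I_P\subset I_T$ and $|c_j(P)-\xi_T|\le2\cdot2^k$ (a tree of type $j$, if nonempty). Both, with top $(I_T,\xi_T)$, are put into $\mathcal F$. Each step removes a tritile, so the round terminates, and then no tree of type $i$ satisfying \eqref{eq:bad} is left. This persists when more tritiles are removed; so after both rounds the size is at most $s$. It remains to bound $\sum|I_T|$ over the selected trees of one round. Assume at least one tree was selected. All tritiles satisfy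 $|a_{P,j}|\le2s|I_P|^{1/2}$.

\emph{Disjointness.} Let $T\ne T'$ be selected in the round, $P\in T$, $P'\in T'$, $k<k'$. We claim
\begin{equation}\label{eq:disjoint}
|c_j(P)-c_j(P')|\le1.5\cdot2^{k'}\quad\Longrightarrow\quad I_{P'}\cap I_T=\emptyset .
\end{equation}
By \eqref{eq:away}, $|\xi_T-c_j(P)|\le2^{-8}2^{k'}$ and $c_j(P')\ge\xi_{T'}+6\cdot2^{k'}$. So $\xi_T\ge\xi_{T'}+4\cdot2^{k'}>\xi_{T'}$. The successive maxima are non-increasing because the collection shrinks, so $T$ was selected before $T'$. Also $|c_j(P')-\xi_T|\le2\cdot2^{k'}$. If $I_{P'}$ met $I_T$, then $I_{P'}\subset I_T$ (both are dyadic and $|I_{P'}|<|I_P|\le|I_T|$), so $P'$ would have been removed at the latest with the type $j$ tree of the step of $T$, contradicting $P'\in T'$.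

\emph{Almost orthogonality.} Let $\mathbf Q$ be the disjoint union of the selected trees, write $a_P=a_{P,j}$, $\varphi_P=\varphi_{P,j}$, and let $\Sigma=\sum_{\mathbf Q}|a_P|^2>s^2\sum|I_T|$. Then
\begin{equation}\label{eq:sigma}
\Sigma=\Bigl\langle f_j,\sum_{\mathbf Q}a_P\varphi_P\Bigr\rangle\le\|f_j\|_2\Bigl\|\sum_{\mathbf Q}a_P\varphi_P\Bigr\|_2,
\end{equation}
\[
\Bigl\|\sum_{\mathbf Q}a_P\varphi_P\Bigr\|_2^2\le\sum_{k=k'}|a_Pa_{P'}\langle\varphi_P,\varphi_{P'}\rangle|+2\sum_{P\in\mathbf Q}|a_P|\sum_{P'\in\mathcal Q(P)}|a_{P'}||\langle\varphi_P,\varphi_{P'}\rangle|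
\]
with $\mathcal Q(P)=\{P'\in\mathbf Q:k'>k,\ \omega_j(P')\cap\omega_j(P)\ne\emptyset\}$. By \eqref{eq:schur} the first sum is at most $C\Sigma$.

For the second sum let $P\in T$ and $P'\in\mathcal Q(P)$. Then $|c_j(P)-c_j(P')|\le2^k+2^{k'}\le1.1\cdot2^{k'}$. By \eqref{eq:lacunary} $P'\notin T$, and so $I_{P'}\cap I_T=\emptyset$ by \eqref{eq:disjoint}. Moreover the intervals $I_{P'}$, $P'\in\mathcal Q(P)$, overlap at most $3$ times:
\begin{itemize}
\item If $P',P''\in\mathcal Q(P)$ and $k'<k''$, then $|c_j(P')-c_j(P'')|\le1.1\cdot2^{k'}+1.1\cdot2^{k''}\le1.2\cdot2^{k''}$. So they lie in different selected trees by \eqref{eq:lacunary}, and $I_{P''}\cap I_{P'}=\emptyset$ by \eqref{eq:disjoint}, applied to $P'$ and $P''$.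
\item If $k'=k''$ and the intervals meet, then $m'=m''$, and all $n'$ occurring satisfy $|2^{k'}(n'+\lambda_j)-c_j(P)|\le1.1\cdot2^{k'}$, which allows at most $3$ values.
\end{itemize}
For $|I_{P'}|<|I_P|$,
\[
w_{I_P}(x)\le\Bigl(1+\frac{|x-c(I_P)|}{|I_P|}\Bigr)^{-4}\le\Bigl(1+\frac{|c(I_P)-c(I_{P'})|}{|I_P|}\Bigr)^{-4}\Bigl(1+\frac{|x-c(I_{P'})|}{|I_{P'}|}\Bigr)^{4}.
\]
Multiplying by $w_{I_{P'}}$ and integrating ($N'\ge10$), we get from (W2)
\[
|\langle\varphi_P,\varphi_{P'}\rangle|\le C\Bigl(\frac{|I_{P'}|}{|I_P|}\Bigr)^{1/2}\Bigl(1+\frac{|c(I_P)-c(I_{P'})|}{|I_P|}\Bigr)^{-4}.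
\]
With $|a_{P'}|\le2s|I_{P'}|^{1/2}$, the bounded overlap and $I_{P'}\cap I_T=\emptyset$,
\[
\sum_{P'\in\mathcal Q(P)}|a_{P'}||\langle\varphi_P,\varphi_{P'}\rangle|\le\frac{Cs}{|I_P|^{1/2}}\int_{\mathbb R\setminus I_T}\Bigl(1+\frac{|x-c(I_P)|}{|I_P|}\Bigr)^{-4}dx\le Cs|I_P|^{1/2}\Bigl(1+\frac{\operatorname{dist}(I_P,I_T^c)}{|I_P|}\Bigr)^{-3}.
\]
Multiply by $|a_P|\le2s|I_P|^{1/2}$ and sum over $P\in T$. At scale $|I_P|=2^{-l}|I_T|$ there are at most $5$ values of $n$, and at most $2$ intervals for each value of $\operatorname{dist}(I_P,I_T^c)/|I_P|\in\{0,1,2,\dots\}$; so this scale contributes at most $Cs^22^{-l}|I_T|$. Summing over $l\ge0$ and over $T$,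
\[
\Bigl\|\sum_{\mathbf Q}a_P\varphi_P\Bigr\|_2^2\le C\Sigma+Cs^2\sum|I_T|\le C\Sigma .
\]
By \eqref{eq:sigma}, $\Sigma\le C\|f_j\|_2^2$, hence $s^2\sum|I_T|\le C\|f_j\|_2^2$.
\end{proof}

\subsection{The generic estimate}

\begin{lemma}\label{lem:generic}
If $0\le\theta_j<1$ and $\theta_1+\theta_2+\theta_3=1$, then
\[
\sum_{P\in\mathbf P}|I_P|^{-1/2}\prod_j|a_{P,j}|\le C_\theta\prod_j\operatorname{size}_j(\mathbf P)^{\theta_j}\|f_j\|_2^{1-\theta_j}.
\]
\end{lemma}

\begin{proof}
Let $\ell_j=\|f_j\|_2$, $s_j=\operatorname{size}_j(\mathbf P)$. If some $\ell_j$ or $s_j$ vanishes, the left side is $0$. Otherwise put $t_j=s_j/\ell_j$. Start with an integer $n$ so large that $\operatorname{size}_j\le2^n\ell_j$ for all $j$. At stage $n$ apply Lemma~\ref{lem:select} successively for $j=1,2,3$ with $s=2^{n-1}\ell_j$. The removed trees satisfy $\sum|I_T|\le C2^{-2n}$, and by \eqref{eq:treeest} each contributes at most $|I_T|\prod_j\min(2^n\ell_j,s_j)$. Afterwards $\operatorname{size}_j\le2^{n-1}\ell_j$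 for all $j$; continue with $n-1$. Tritiles that are never removed have $|a_{P,j}|\le2^n\ell_j|I_P|^{1/2}$ for all sufficiently negative $n$, so $a_{P,j}=0$. Hence the sum is at most
\[
C\ell_1\ell_2\ell_3\sum_{n\in\mathbb Z}2^{-2n}\prod_j\min(2^n,t_j).
\]
Relabel the indices so that $t_1\le t_2\le t_3$. The range $2^n\le t_1$ contributes at most $\sum2^n\le2t_1$; the range $t_1<2^n\le t_2$ at most $t_1(1+\log_2\frac{t_2}{t_1})$; the range $2^n>t_2$ at most $\sum2^{-n}t_1t_2\le2t_1$. As $\theta_1<1$, the total is at most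
\[
C_\theta t_1(t_2/t_1)^{1-\theta_1}=C_\theta t_1^{\theta_1}t_2^{\theta_2+\theta_3}\le C_\theta t_1^{\theta_1}t_2^{\theta_2}t_3^{\theta_3},
\]
and $\ell_1\ell_2\ell_3\prod_jt_j^{\theta_j}=\prod_js_j^{\theta_j}\ell_j^{1-\theta_j}$.
\end{proof}

\section{The size estimate}\label{sec:size}

The size is an $L^2$ quantity. To reach exponents $p,q$ near $1$ we bound it by $L^1$ averages. The lacunarity \eqref{eq:lacunary} makes the square function of a tree a Calder\'on--Zygmund object, hence of weak type $(1,1)$, and an iteration of John--Nirenberg type recovers the $L^2$ average from weak-type information on all subintervals.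

\begin{lemma}\label{lem:size}
$\displaystyle\operatorname{size}_j(\mathbf P)\le CM\sup_{P\in\mathbf P}\frac1{|I_P|}\int|f_j|\,w_{I_P}$.
\end{lemma}

\begin{proof}
Let $T\subset\mathbf P$ be a tree of type $i\ne j$. Write $\varphi_P,a_P$ for index $j$, $f=f_j$, and let $A$ be the supremum of $|I_P|^{-1}\int|f|w_{I_P}$ over $P\in T$. If $f=0$ a.e.\ there is nothing to prove, so let $A>0$. Put
\[
Sg=\Bigl(\sum_{P\in T}\frac{|\langle g,\varphi_P\rangle|^2}{|I_P|}1_{I_P}\Bigr)^{1/2}.
\]

\emph{Step 1: $L^2$.} By \eqref{eq:lacunary} packets of different scales in $T$ are orthogonal; within a scale \eqref{eq:schur} applies. So $\|\sum_Tb_P\varphi_P\|_2^2\le C\sum|b_P|^2$, and dually $\|Sg\|_2^2=\sum_T|\langle g,\varphi_P\rangle|^2\le C\|g\|_2^2$.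

\emph{Step 2: weak type $(1,1)$ with constant $CM$.} Let $g\in L^1$. Replace $g,\varphi_P$ by $\tilde g=e^{-id_j\xi_Tx}g$, $\tilde\varphi_P=e^{-id_j\xi_Tx}\varphi_P$, which changes neither $\langle g,\varphi_P\rangle$ nor Step 1. Since $\tilde\varphi_P=e^{id_j(c_j(P)-\xi_T)x}\bigl(e^{-id_jc_j(P)x}\varphi_P\bigr)$, \eqref{eq:away}, (W2) and (W3) give
\[
|\tilde\varphi_P'|\le\bigl(2(2M+2)+1\bigr)|I_P|^{-3/2}w_{I_P}\le9M|I_P|^{-3/2}w_{I_P}.
\]
Here the offset $M$ enters. Take the dyadic Calder\'on--Zygmund decomposition $\tilde g=G+\sum_\iota B_\iota$ at height $\mu>0$: $|G|\le2\mu$ a.e., $\|G\|_1\le\|g\|_1$, the $B_\iota$ have mean zero and are supported in disjoint dyadic $J_\iota$, $\sum\|B_\iota\|_1\le2\|g\|_1$, $\sum|J_\iota|\le\|g\|_1/\mu$. In this step $S$ is formed with $\tilde\varphi_P$. By Step 1, $|\{SG>\mu/2\}|\le C\mu^{-2}\|G\|_2^2\le C\|g\|_1/\mu$. Also $|\bigcup3J_\iota|\le3\|g\|_1/\mu$. As $S(\sum B_\iota)\le\sum S(B_\iota)$, by Chebyshev it suffices to show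
\[
\int_{(3J)^c}S(B)\le CM\|B\|_1\qquad(B=B_\iota,\ J=J_\iota).
\]
We have $S(B)\le\sum_P|\langle B,\tilde\varphi_P\rangle||I_P|^{-1/2}1_{I_P}$, and only $P$ with $I_P\not\subset3J$ matter, each contributing at most $|\langle B,\tilde\varphi_P\rangle||I_P|^{1/2}$ to the integral.
\begin{itemize}
\item Let $|I_P|=2^{-l}|J|<|J|$. Then $I_P\cap3J=\emptyset$ ($3J$ is a union of three dyadic intervals of length $|J|$), so $\operatorname{dist}(I_P,J)\ge|J|=2^l|I_P|$. By (W2) the contribution of $P$ is at most $\|B\|_1(\operatorname{dist}(I_P,J)/|I_P|)^{-N'}$. Summing over the scale (at most $5$ values of $n$) gives $C2^{-l(N'-1)}\|B\|_1$.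
\item Let $|I_P|=2^l|J|\ge|J|$. As $B$ has mean zero, the contribution of $P$ is at most $\|B\|_1|J||I_P|^{1/2}\sup_J|\tilde\varphi_P'|\le CM\|B\|_12^{-l}(1+|c(I_P)-c(J)|/|I_P|)^{-N'}$. Summing over the scale gives $CM2^{-l}\|B\|_1$.
\end{itemize}
Summing over $l$ proves the claim.

\emph{Step 3: localization.} For dyadic $J$ let $S_J^2=\sum_{P\in T,\,I_P\subset J}|a_P|^2|I_P|^{-1}1_{I_P}$, and let $S_J(g)$ be the same with $\langle g,\varphi_P\rangle$ in place of $a_P$. We show that for $K=C'MA$ with $C'$ large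
\begin{equation}\label{eq:half}
|\{S_J>K\}|\le\tfrac12|J|\qquad\text{for every dyadic }J .
\end{equation}
First let $J=I_{P_0}$, $P_0\in T$. By Step 2 applied to a subtree,
\[
|\{S_J(f1_{3J})>K/2\}|\le\frac{CM}K\int_{3J}|f|\le\frac{CM}K\int|f|w_J .
\]
If $I_P\subset J$, $|I_P|=2^{-l}|J|$ and $x\notin3J$, then $|x-c(I_P)|\ge|J|$ and $|x-c(J)|\le\frac32|x-c(I_P)|$, so $w_{I_P}(x)\le C2^{-lN'}w_J(x)$. There are at most $5\cdot2^l$ such $P\in T$. Hence
\[
\int_JS_J(f1_{(3J)^c})\le\sum_{P\in T,\,I_P\subset J}|I_P|^{1/2}|\langle f1_{(3J)^c},\varphi_P\rangle|\le C\sum_{l\ge0}2^l2^{-lN'}\int|f|w_J\le C\int|f|w_J .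
\]
Together, $|\{S_J>K\}|\le\frac{CM}K\int|f|w_J\le\frac{CM}KA|J|\le\frac12|J|$. For general $J$, sum this over the maximal intervals $I_P\subset J$, $P\in T$: $S_J$ is supported on their union and equals $S_{I_P}$ on each.

\emph{Step 4: iteration.} Let $B_0=\sup_J|J|^{-1}\int S_J^2$ over dyadic $J$, which is finite because $T$ is finite. Given $J$, let $\{J'\}$ be the maximal dyadic subintervals of $J$ with
\[
\sum_{P\in T,\ J'\subset I_P\subset J}|a_P|^2/|I_P|>K^2 .
\]
Then $\bigcup J'\subset\{S_J>K\}$, so $\sum|J'|\le\frac12|J|$ by \eqref{eq:half}; in particular $J'\ne J$. If $S_J(x)>K$, then the smallest $I_P\ni x$ with $P\in T$, $I_P\subset J$, satisfies the defining inequality; so $S_J\le K$ off $\bigcup J'$. On $J'$ the terms whose $I_P$ contains the dyadic parent of $J'$ sum to at most $K^2$ by maximality, and the other terms not vanishing on $J'$ have $I_P\subset J'$. So $S_J^2\le K^2+S_{J'}^2$ there. Hence $\int S_J^2\le K^2|J|+B_0\sum|J'|\le(K^2+\frac12B_0)|J|$, so $B_0\le2K^2$.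 With $J=I_T$ we get $\sum_T|a_P|^2\le2K^2|I_T|$, which is the lemma.
\end{proof}

\section{Estimates for functions bounded by characteristic functions}\label{sec:restricted}

Let $|f_j|\le1_{E_j}$ with $0<|E_j|<\infty$, $j=1,2,3$. Inserting the trivial bound $\operatorname{size}_j\le CM$ in Lemma~\ref{lem:generic} would give only exponents at most $\frac12$ for each set. To go further we use that the averages in Lemma~\ref{lem:size} are small away from a set on which $E_1$ or $E_2$ is concentrated, and cut this set out of $E_3$.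

Sections~\ref{sec:trees} and \ref{sec:size} are symmetric in the three indices, so we may single out the index $3$; the other cases are identical. Let $\mathcal M$ be the uncentered Hardy--Littlewood maximal function and
\[
\Omega=\bigcup_{j=1,2}\{\mathcal M1_{E_j}>C_0|E_j|/|E_3|\},\qquad E_3'=E_3\setminus\Omega .
\]
$\Omega$ is open, and by the weak type $(1,1)$ bound for $\mathcal M$ we can fix an absolute constant $C_0$ with $|\Omega|\le\frac12|E_3|$, so $|E_3'|\ge\frac12|E_3|$. \textbf{Assume that $f_3$ is supported in $E_3'$.} For integers $u\ge0$ let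
\[
\mathbf P_u=\{P\in\mathbf P:2^u\le1+\operatorname{dist}(I_P,\Omega^c)/|I_P|<2^{u+1}\}.
\]
For $P\in\mathbf P_u$ every interval centered at $c(I_P)$ of length at least $2^{u+3}|I_P|$ meets $\Omega^c$. Hence, if $I$ is the interval of length $2^v|I_P|$ centered at $c(I_P)$, $v\ge0$, then $|E_j\cap I|\le C2^{\max(u,v)}|I_P||E_j|/|E_3|$ for $j=1,2$ (if $v<u+3$, enlarge $I$ first). Summing $w_{I_P}$ over dyadic annuli,
\[
\frac1{|I_P|}\int1_{E_j}w_{I_P}\le C\min\Bigl(1,2^u\frac{|E_j|}{|E_3|}\Bigr)\quad(j=1,2),\qquad\frac1{|I_P|}\int|f_3|w_{I_P}\le C2^{-u(N'-1)} ;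
\]
the second bound holds because $f_3$ lives on $\Omega^c$. We bound the sizes of $\mathbf P_u$ by Lemma~\ref{lem:size}, using $\min(1,y)\le y^{\gamma_j}$ with $0\le\gamma_j\le1$ for $j=1,2$. With $\|f_j\|_2^{1-\theta_j}\le|E_j|^{(1-\theta_j)/2}$ and $\sum_j(1-\theta_j)/2=1$, Lemma~\ref{lem:generic} gives for $0\le\theta_j<1$, $\sum\theta_j=1$, $\theta_3>0$
\[
|\Lambda_{\mathbf P_u}(f_1,f_2,f_3)|\le CM\,2^{u(\theta_1+\theta_2)-u\theta_3(N'-1)}\,|E_3|\prod_{j=1,2}\Bigl(\frac{|E_j|}{|E_3|}\Bigr)^{\gamma_j\theta_j+(1-\theta_j)/2}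
\]
(the powers of $M$ multiply to $M^{\theta_1+\theta_2+\theta_3}=M$). Choose $N'$ with $\theta_3(N'-1)>2$ and sum over $u$. The exponents attained are all $\alpha_j\in[\frac{1-\theta_j}2,\frac{1+\theta_j}2]$, $j=1,2$. Given $\alpha$ with $|\alpha_1-\frac12|+|\alpha_2-\frac12|<\frac12$, take $\theta_j=|2\alpha_j-1|+\epsilon$ for $j=1,2$ with small $\epsilon>0$. This proves (A) below. In (A)--(C) the decay exponent $N'$ has to be sufficiently large depending on $\alpha$, and $C$ depends on $\alpha$, $N'$ and $d$.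

\medskip\noindent
\textbf{(A)} If $\alpha\in\Diamond=\{|\alpha_1-\frac12|+|\alpha_2-\frac12|<\frac12\}$, then for $f_3$ supported in $E_3'$, and any sizes of the sets,
\[
|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2}|E_3|^{1-\alpha_1-\alpha_2}.
\]

\noindent
\textbf{(B)} If $|E_3|\ge|E_1|,|E_2|$, the same holds, again for $f_3$ supported in $E_3'$, for all $\alpha_1,\alpha_2<1$ with $\alpha_1+\alpha_2<\frac32$. Indeed, $\alpha_j'=\max(\alpha_j,\frac12)$ gives a point of $\Diamond$, and in (A) with $\alpha'$ we may lower the exponents because $|E_j|/|E_3|\le1$.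

\medskip\noindent
\textbf{(C)} If $\alpha_1,\alpha_2,\alpha_3>0$ and $\sum\alpha_j=1$, then $|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM\prod_j|E_j|^{\alpha_j}$ for \emph{all} $|f_j|\le1_{E_j}$.

\begin{proof}[Proof of {\rm(C)}]
Let $j_0$ be the index of a largest set, and let $E_{j_0}'$ be the subset provided by (B) for the index $j_0$ in place of $3$. Split $f_{j_0}=f_{j_0}1_{E_{j_0}'}+f_{j_0}1_{E_{j_0}\setminus E_{j_0}'}$. The first part is bounded by (B): the two other exponents are less than $1$ and their sum is less than $1$. For the second part repeat the argument with $E_{j_0}$ replaced by $E_{j_0}\setminus E_{j_0}'$, which has at most half the measure (stop if it is null); the index of a largest set may change from step to step. Each step multiplies $\prod|E_j|^{\alpha_j}$ by at most $2^{-\min\alpha_j}$, so the bounds form a convergent geometric series. The remainder tends to $0$, because for finite $\mathbf P$ trivially $|\Lambda_{\mathbf P}|\le C_{\mathbf P}\prod\|f_j\|_{1/\alpha_j}\le C_{\mathbf P}\prod|E_j|^{\alpha_j}$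 for the current sets.
\end{proof}

\section{Interpolation}\label{sec:interp}

\subsection{Decomposition of functions}

For $f\in L^p$, $p<\infty$, let $f^*$ be the decreasing rearrangement, $f^*(t)=\inf\{y\ge0:|\{|f|>y\}|\le t\}$, and for $\kappa\in\mathbb Z$ put
\[
c_\kappa=f^*(2^\kappa),\qquad E_\kappa=\{f^*(2^{\kappa+1})<|f|\le f^*(2^\kappa)\}.
\]
Then $|E_\kappa|\le2^{\kappa+1}$, and $f=\sum_\kappa c_\kappa f_\kappa$ a.e.\ and in $L^p$, where $f_\kappa=c_\kappa^{-1}f1_{E_\kappa}$ (or $0$ if $c_\kappa=0$) satisfies $|f_\kappa|\le1_{E_\kappa}$. Pieces with $|E_\kappa|=0$ vanish a.e.\ and play no role below. Put $v_\kappa=2^{\kappa/p}c_\kappa$. Since $2^\kappa f^*(2^\kappa)^p\le2\int_{2^{\kappa-1}}^{2^\kappa}(f^*)^p$, we have $\|v\|_{\ell^p}\le2^{1/p}\|f\|_p$. As $\mathbf P$ is finite and each $\langle\cdot,\varphi_{P,j}\rangle$ is continuous on $L^p$, partial sums of such decompositions may be inserted in $T_{\mathbf P}$ and $\Lambda_{\mathbf P}$, with convergence (pointwise for $T_{\mathbf P}$).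

\subsection{The case $r>1$}

Put $p_1=p$, $p_2=q$, $p_3=r'$; all $1/p_j\in(0,1)$, $\sum1/p_j=1$. Decompose $f_j\in L^{p_j}$ with coefficients $v_{j,\kappa}=2^{\kappa/p_j}c_{j,\kappa}$. For pieces with indices $\kappa_1,\kappa_2,\kappa_3$ apply (C) with $\alpha=(\frac1{p_1},\frac1{p_2},\frac1{p_3})+\epsilon(\mathbf e_i-\mathbf e_{j})$, where $\mathbf e_1,\mathbf e_2,\mathbf e_3$ are the unit vectors, $\epsilon>0$ is small, $\kappa_i$ is the smallest and $\kappa_j$ the largest index, $i\ne j$:
\[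
|\Lambda_{\mathbf P}(f_{1,\kappa_1},f_{2,\kappa_2},f_{3,\kappa_3})|\le CM\,2^{\sum_j\kappa_j/p_j}\,2^{-\epsilon\max_{i,j}|\kappa_i-\kappa_j|}.
\]
With $\kappa_2=\kappa_1+s$, $\kappa_3=\kappa_1+t$ the last exponent is at most $-\epsilon(|s|+|t|)/2$. By H\"older's inequality,
\[
|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM\sum_{s,t\in\mathbb Z}2^{-\epsilon(|s|+|t|)/2}\sum_\kappa v_{1,\kappa}v_{2,\kappa+s}v_{3,\kappa+t}\le CM\prod_j\|f_j\|_{p_j}.
\]
By duality this is Proposition~\ref{prop:model} for $r>1$.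

\subsection{The case $r\le1$: weak type estimates}

Duality is no longer available, but (A) still gives information on level sets. Put $\|F\|_{\rho,\infty}=\sup_{\mu>0}\mu|\{|F|>\mu\}|^{1/\rho}$. Let $|f_j|\le1_{E_j}$, $0<|E_j|<\infty$, $j=1,2$, and $F=T_{\mathbf P}(f_1,f_2)$, which is in $L^1$. Let $\Delta=\{\alpha_1,\alpha_2>0,\ \alpha_1+\alpha_2<1\}$. For $\alpha\in\Delta\cup\Diamond$,
\begin{equation}\label{eq:weak}
\|F\|_{\rho,\infty}\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2},\qquad\frac1\rho=\alpha_1+\alpha_2 .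
\end{equation}
To see this, let $\mu>0$, $E_3=\{|F|>\mu\}$, $|E_3|>0$, and $f_3=\frac{\overline F}{|F|}1_{E_3'}$, where $E_3'$ is the set of Section~\ref{sec:restricted} if $\alpha\in\Diamond$ and $E_3'=E_3$ if $\alpha\in\Delta\setminus\Diamond$. By (A) or (C),
\[
\tfrac12\mu|E_3|\le\int_{E_3'}|F|=\Lambda_{\mathbf P}(f_1,f_2,f_3)\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2}|E_3|^{1-\alpha_1-\alpha_2}.
\]
For $\frac1\rho=\frac{1-t}{\rho_0}+\frac t{\rho_1}$, $0\le t\le1$, the identity $\mu|E_3|^{1/\rho}=(\mu|E_3|^{1/\rho_0})^{1-t}(\mu|E_3|^{1/\rho_1})^t$ gives $\|F\|_{\rho,\infty}\le\|F\|_{\rho_0,\infty}^{1-t}\|F\|_{\rho_1,\infty}^t$. So \eqref{eq:weak} holds on the convex hull of $\Delta\cup\Diamond$ (Figure~\ref{fig:pentagon}). The hull is open and convex, and its closure is the pentagon with vertices $(0,0),(1,0),(1,\frac12),(\frac12,1),(0,1)$. Hence it is the interior of the pentagon, $\{0<\alpha_1,\alpha_2<1,\ \alpha_1+\alpha_2<\frac32\}$.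

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.4]
\fill[gray!15] (0,0)--(1,0)--(1,.5)--(.5,1)--(0,1)--cycle;
\draw[->] (0,0)--(1.25,0) node[right] {$\alpha_1$};
\draw[->] (0,0)--(0,1.25) node[above] {$\alpha_2$};
\draw[thick] (0,0)--(1,0)--(1,.5)--(.5,1)--(0,1)--cycle;
\draw[dashed] (1,0)--(0,1);
\draw[thick,dotted] (.5,0)--(1,.5)--(.5,1)--(0,.5)--cycle;
\node at (.15,.15) {$\Delta$};
\node at (.68,.62) {$\Diamond$};
\node[below] at (1,0) {$1$};
\node[left] at (0,1) {$1$};
\node[right] at (1,.5) {$(1,\frac12)$};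
\node[above] at (.56,1) {$(\frac12,1)$};
\end{tikzpicture}
\caption{The triangle $\Delta$ (below the dashed line), the square $\Diamond$ (dotted), and their convex hull, the open pentagon $0<\alpha_1,\alpha_2<1$, $\alpha_1+\alpha_2<\frac32$ (shaded). It is the range of $(\frac1p,\frac1q)$ in Proposition~\ref{prop:model}.}\label{fig:pentagon}
\end{figure}

\subsection{The case $r\le1$: strong type estimates}

Weak bounds on both sides of $r$ give a strong bound for each pair of pieces, with decay in the difference of their indices. Let $(\frac1p,\frac1q)$ lie in the open pentagon, $\frac1r=\frac1p+\frac1q\ge1$. For pieces $F_{\kappa\kappa'}=T_{\mathbf P}(f_{1,\kappa},f_{2,\kappa'})$ use \eqref{eq:weak} at the two points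
\[
\alpha^\pm=\bigl(\tfrac1p,\tfrac1q\bigr)+\tau(\epsilon,-\epsilon)\pm(\epsilon',\epsilon'),\qquad\tau=\operatorname{sgn}(\kappa'-\kappa),
\]
with small $\epsilon,\epsilon'>0$. With $\rho_\pm=1/(\alpha_1^\pm+\alpha_2^\pm)$ we have $\rho_+<r<\rho_-$ and $\frac1r=\frac12(\frac1{\rho_+}+\frac1{\rho_-})$. For $X=\|F\|_{\rho_+,\infty}$ and $Y=\|F\|_{\rho_-,\infty}$,
\[
\|F\|_r^r\le\int_0^\infty r\mu^{r-1}\min\bigl((X/\mu)^{\rho_+},(Y/\mu)^{\rho_-}\bigr)d\mu=C(XY)^{r/2}.
\]
Indeed, let $V=(X/\mu_0)^{\rho_+}=(Y/\mu_0)^{\rho_-}$ at the point $\mu_0$ where the two terms agree. The integrals over $(0,\mu_0)$ and $(\mu_0,\infty)$ are $\frac r{r-\rho_+}V\mu_0^r$ and $\frac r{\rho_--r}V\mu_0^r$, and $XY=V^{1/\rho_++1/\rho_-}\mu_0^2=V^{2/r}\mu_0^2$. (If $X$ or $Y$ vanishes, then $F=0$ a.e.) The shifts $\pm\epsilon'$ cancel in the product, and $\tau\epsilon(\kappa-\kappa')=-\epsilon|\kappa-\kappa'|$. So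
\[
\|F_{\kappa\kappa'}\|_r\le CM\,2^{\kappa/p+\kappa'/q}\,2^{-\epsilon|\kappa-\kappa'|}.
\]
As $r\le1$, subadditivity of $\|\cdot\|_r^r$ and Fatou's lemma give
\[
\|T_{\mathbf P}(f_1,f_2)\|_r^r\le CM^r\sum_{\kappa,\kappa'}v_{1,\kappa}^rv_{2,\kappa'}^r2^{-\epsilon r|\kappa-\kappa'|}\le CM^r\|f_1\|_p^r\|f_2\|_q^r
\]
by H\"older's inequality in $\kappa$, for fixed $\kappa'-\kappa$, with $\frac rp+\frac rq=1$. For given $(p,q)$, in both cases only finitely many points $\alpha$ have been used, so one $N'$ suffices. This proves Proposition~\ref{prop:model}, and with Section~\ref{sec:red} Theorem~\ref{thm:main}.\qed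

\section{Sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. The symbols will be sums of unit bumps placed along $D$ with random signs. An $x$-independent smooth symbol with bounded derivatives of all orders, supported in a bounded neighborhood of $D$ (that is, in $\{\operatorname{dist}(\cdot,D)\le C\}$), satisfies (H): the weight is comparable to $1$ on the support, and the transposed symbols are compositions with invertible linear maps carrying $D$ to $D_1$, $D_2$.

Let $0\not\equiv\phi\in C_c^\infty((-\frac14,\frac14))$ and $\zeta\in C_c^\infty(\mathbb R)$ with $\operatorname{supp}\zeta\subset[-\frac14,\frac94]$, $\zeta=1$ on $[0,2]$. Put $\check\phi(x)=\int\phi(t)e^{ixt}dt$.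

\emph{Random signs.} Let $N\ge1$, let $y_1,\dots,y_N$ be real and $X(x)=\sum_{n\le N}\epsilon_ne^{iy_nx}$ with independent random signs $\epsilon_n$. For each $x$, $\mathbb E|X|^2=N$. Expanding $|X|^4$, only products in which the four indices coincide in pairs survive, so $\mathbb E|X|^4\le3N^2$. The Paley--Zygmund inequality $\mathbb P(Z\ge\frac14\mathbb EZ)\ge\frac9{16}(\mathbb EZ)^2/\mathbb EZ^2$ for $Z=|X|^2$ gives $|X(x)|\ge\frac12N^{1/2}$ with probability at least $c_0=\frac3{16}$. Let $h\not\equiv0$ be a continuous function and $U$ a bounded set with $|U|>0$ on which $|h|\ge c_1>0$. By Fubini some choice of signs makes $|X|\ge\frac12N^{1/2}$ on a subset of $U$ of measure at least $c_0|U|$. For this choice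
\begin{equation}\label{eq:lower}
\|hX\|_r\ge c_rN^{1/2}\qquad\text{for every }r>0,
\end{equation}
with $c_r>0$ depending only on $r,h,U$.

\medskip
\emph{Part (a).} Let $D$ be non-degenerate and
\[
\sigma(\xi,\eta)=\sum_{j\ge1}\sum_{n=1}^{2^j}\epsilon_{j,n}\,\phi(\xi/d_1-4^j-n)\,\phi(\eta/d_2-4^j-n),\qquad\epsilon_{j,n}=\pm1 .
\]
The integers $4^j+n$ occurring are distinct, so the bumps have disjoint supports; they lie near $D$, so (H) holds for every choice of signs. Let $j\ge2$, $N=2^j$, and
\[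
\widehat{f_j}(\xi)=\zeta\bigl((\xi/d_1-4^j)/N\bigr),\qquad\widehat{g_j}(\eta)=\zeta\bigl((\eta/d_2-4^j)/N\bigr).
\]
On the supports of the bumps of index $j$ we have $\widehat{f_j}=\widehat{g_j}=1$. Moreover $\widehat{f_j}$ lives where $\xi/d_1\in[4^j-2^{j-2},4^j+\frac942^j]$. This set misses the bumps with $j'\ne j$, which lie over $[4^{j'},4^{j'}+2^{j'}+1]$, because $4^j+\frac942^j<4^{j+1}$ and $4^{j-1}+2^{j-1}+1<4^j-2^{j-2}$ for $j\ge2$. So
\[
T_\sigma(f_j,g_j)(x)=h(x)\sum_{n=1}^N\epsilon_{j,n}e^{i(d_1+d_2)(4^j+n)x},\qquad h(x)=|d_1d_2|\,\check\phi(d_1x)\check\phi(d_2x)\not\equiv0 .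
\]
Choose the signs for each $j\ge2$ according to \eqref{eq:lower} (those with $j=1$ arbitrarily); then $\|T_\sigma(f_j,g_j)\|_r\ge c_rN^{1/2}$ for all $r>0$ and $j\ge2$. By scaling $\|f_j\|_p\|g_j\|_q=CN^{1-1/p}N^{1-1/q}=CN^{2-1/r}$. Boundedness would give $N^{1/2}\le CN^{2-1/r}$ for all $N=2^j$, $j\ge2$, that is, $\frac1r\le\frac32$. So it fails for all $1<p,q<\infty$ with $r<2/3$.

\medskip
\emph{Part (b).} Let $D=\{\xi=0\}$ and $\sigma(\xi,\eta)=\sum_{j\ge1}\sum_{n=1}^{2^j}\epsilon_{j,n}\phi(\xi)\phi(\eta-4^j-n)$. It is supported in $|\xi|\le\frac14$, so (H) holds. Fix $f\in\mathcal S$ with $\widehat f=1$ on $\operatorname{supp}\phi$, and let $\widehat{g_j}(\eta)=\zeta((\eta-4^j)/N)$ with $N=2^j$, $j\ge2$. As in (a),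
\[
T_\sigma(f,g_j)(x)=\check\phi(x)^2\sum_{n=1}^N\epsilon_{j,n}e^{i(4^j+n)x},
\]
and the signs can be chosen so that $\|T_\sigma(f,g_j)\|_r\ge c_rN^{1/2}$ for all $j\ge2$, while $\|f\|_p\|g_j\|_q=CN^{1-1/q}$. Boundedness forces $q\ge2$. So it fails, for example, at $(p,q,r)=(4,\frac32,\frac{12}{11})$. Here $f$ sees only one unit frequency interval, so the second function alone has to pay for the $N$ bumps.

Exchanging $\xi$ and $\eta$ gives $D=\{\eta=0\}$. For $D=\{\xi+\eta=0\}$ take the transpose $T_\sigma^{*1}$ of the first example. Its symbol $\sigma(-\xi-\eta,\eta)$ is $x$-independent, has bounded derivatives and is supported near $\{\xi+\eta=0\}$, so (H) holds. If it were bounded $L^{12}\times L^{3/2}\to L^{4/3}$ (note $\frac1{12}+\frac23=\frac34$), then by duality $T_\sigma$ would be bounded $L^4\times L^{3/2}\to L^{12/11}$, which is false. Together with Theorem~\ref{thm:main} this proves the last statement of Theorem~\ref{thm:sharp}.\qed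

\begin{thebibliography}{9}
\bibitem{BT} Frederic Bernicot, Rodolfo Torres, \emph{Sobolev space estimates for a class of bilinear pseudodifferential operators lacking symbolic calculus}, arXiv:1003.6000 (2010).
\end{thebibliography}

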